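# Star-finite coverings by closed balls in Fréchet smooth Banach spaces

## 1. Disjoint balls in a Hilbert space

All spaces are real. A closed ball is a set $B(x,r)=\{y\in X:\|y-x\|\le r\}$ with radius $r>0$; points do not count as balls. We write $U(x,\delta)$ for the open ball, $r(B)$ for the radius of a ball $B$, and $S_X$ for the unit sphere. A family of subsets of $X$ is a covering of $X$ if its union is $X$.

Can a space be filled with closed balls that hardly meet one another? We begin with the strictest version: the balls do not meet at all, the space is Hilbert, and the balls are not allowed to be small.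

Two elementary facts about balls in a normed space serve us throughout.

* **(F1)** $B(a,s)\cap B(b,t)=\emptyset$ if and only if $\|a-b\|>s+t$. If $\|a-b\|\le s+t$, the point $a+\frac{s}{s+t}(b-a)$ lies in both balls; the converse is the triangle inequality.
* **(F2)** Let $p\in B(c,s)$ and $0<t\le s$, and put $c'=p+\frac ts(c-p)$. Then $B(c',t)\subset B(c,s)$ and $\|c'-p\|\le t$. Indeed $\|c'-c\|=(1-\frac ts)\|c-p\|\le s-t$, which gives the inclusion, and $\|c'-p\|=\frac ts\|c-p\|\le t$.

So (F2) replaces a large ball by a ball of prescribed smaller radius inside it that still contains a prescribed point $p$.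

**Warm-up.** Let $X\ne\{0\}$ be a Hilbert space and $\rho>0$. Then $X$ has no covering by pairwise disjoint closed balls of radii at least $\rho$.

*Proof.* Suppose there is one. Let $B$ be a member and $z\in\partial B$. By (F2) there is $B(b',\rho)\subset B$ with $\|z-b'\|\le\rho$, and $\|z-b'\|=\rho$ because $z$ is not interior to $B$.

The point $z$ is a limit of points outside $B$, and these are covered by members other than $B$. For every $\eta>0$, infinitely many members other than $B$ meet $U(z,\eta)$. Otherwise the points of $U(z,\eta)\setminus B$ would be covered by a finite union of closed members different from $B$. That union would contain $z$, contrary to disjointness from $B$. So we can choose distinct members $C_n\ne B$ and points $p_n\in C_n$ with $\eta_n=\|p_n-z\|\to0$.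

By (F2) choose $B(c_n,\rho)\subset C_n$ with $\|c_n-p_n\|\le\rho$. Put $a=z-b'$ and $a_n=c_n-z$. Then $\|a\|=\rho$ and $\|a_n\|\le\rho+\eta_n$. Since $C_n\cap B=\emptyset$, (F1) gives $\|a+a_n\|=\|c_n-b'\|>2\rho$. By the parallelogram law,
$$\|a-a_n\|^2=2\|a\|^2+2\|a_n\|^2-\|a+a_n\|^2\le 2\rho^2+2(\rho+\eta_n)^2-4\rho^2\to0 .$$
So $c_n\to z+a$. For large $n\neq m$ we get $\|c_n-c_m\|\le2\rho$, and then $C_n\cap C_m\ne\emptyset$ by (F1), a contradiction. $\square$

The picture is simple: near $z$ the ball $B$ forces all its neighbors to sit in the same place, so they run into each other. Now drop the three comforts: let the balls overlap a little, let the norm be merely smooth, and let the radii be arbitrary. What changes?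

## 2. Star-finite families, Fréchet smoothness, and the theorem

**Definition (star-finite).** A family of sets is *star-finite* if each member intersects only finitely many other members.

If a covering is star-finite, each point lies in only finitely many members. (Fix one member containing the point; all the others containing it meet that one.) Star-finite does not mean locally finite: the intervals $[\frac1{2n+1},\frac1{2n}]$ are pairwise disjoint, hence form a star-finite family in $\mathbb R$, yet infinitely many of them meet each neighborhood of $0$. The intervals $[-n,n]$, $n\ge1$, cover $\mathbb R$ but are not star-finite.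

**Definition (Fréchet smooth).** The norm is *Fréchet differentiable* at $e\ne0$ if there is $f\in X^*$ with
$$\frac{\|e+h\|-\|e\|-f(h)}{\|h\|}\to0\qquad(h\to0).$$
$X$ is *Fréchet smooth* if this holds at every $e\neq0$.

In a Hilbert space $f=\langle e,\cdot\rangle/\|e\|$ works at every $e\ne0$. In $\ell_1^2$ the norm is not differentiable at $(1,0)$, since $\|(1,t)\|=1+|t|$. We need four routine facts. Let $f$ be the derivative at $e$.

* **(D1)** $f(e)=\|e\|$ and $\|f\|=1$. Indeed $f(e)=\lim_{t\to0^+}(\|e+te\|-\|e\|)/t=\|e\|$, while $|f(h)|=\lim_{t\to0^+}\big|\|e+th\|-\|e\|\big|/t\le\|h\|$.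
* **(D2)** For $R>0$ the derivative at $Re$ is also $f$, because $\|Re+h\|=R\|e+h/R\|$.
* **(D3)** $\big(\|e+w\|+\|e-w\|-2\|e\|\big)/\|w\|\to0$ as $w\to0$: add the expansions for $w$ and $-w$.
* **(D4)** If $Y\subset X$ is a subspace and $e\in Y$, the norm of $Y$ is Fréchet differentiable at $e$, with derivative $f|_Y$.

The question is whether some infinite-dimensional Fréchet smooth Banach space admits a star-finite covering by closed balls. The answer is no.

**Theorem 1.** Let $X$ be an infinite-dimensional Banach space whose norm is Fréchet differentiable at every nonzero point. Then $X$ has no star-finite covering by closed balls (of positive radii).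

Infinite dimension is needed. The closed unit discs centered at the points of $\mathbb Z^2$ cover the Euclidean plane, since every point is within $\sqrt2/2$ of $\mathbb Z^2$, and the family is star-finite.

The warm-up breaks in four places:

1. *Overlaps.* We used that $z\in\partial B$ lies in no other ball. If balls overlap, such a $z$ has to be found.
2. *No parallelogram law.* We used that the centers $c_n$ converge. In a smooth space they need not.
3. *Small radii.* If the radii near $z$ tend to $0$, the argument says nothing.
4. *Uncountably many balls.* The natural remedy for small radii is a nested-balls argument in the style of Baire, which handles countably many balls at a time.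

We remove these in turn. Until the end of Section 7, $X$ is as in Theorem 1 and $\mathcal F$ is a star-finite covering of $X$ by closed balls; we look for a contradiction.

## 3. Minimal coverings and directions of finite codimension

**Step 1: discard superfluous balls.** The aim is that every ball has a private point. Consider subcoverings of $\mathcal F$, ordered by inclusion. The intersection of a chain of subcoverings is a subcovering: for a fixed $x\in X$, the sets of members containing $x$ form a chain of nonempty subsets of a finite set, and such a chain has a nonempty intersection. By Zorn's lemma there is a minimal subcovering. It is still star-finite, so we assume that $\mathcal F$ itself is minimal.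

Let $B\in\mathcal F$. By minimality some point of $B$ lies in no other member. Let $B^1,\dots,B^m$ be the other members that meet $B$. Their union is closed and misses that point, hence misses a neighborhood of it, and this neighborhood contains points of $\operatorname{int}B$. So there is
$$q_B\in\operatorname{int}B\ \text{ lying in no other member of }\mathcal F .$$

**Step 2: find directions along which we never meet a neighbor.** Each $B^i$ is closed and convex and does not contain $q_B$. By the Hahn–Banach theorem there are $h_i\in X^*$ with $h_i(q_B)<\inf_{B^i}h_i$. Put $L_B=\bigcap_{i}\ker h_i$, with $L_B=X$ if $m=0$. This is a closed subspace of finite codimension, and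
$$(q_B+L_B)\cap B^i=\emptyset\qquad(i=1,\dots,m), \tag{1}$$
because $h_i$ is constant on $q_B+L_B$.

If $L_B\ne\{0\}$, we can walk from $q_B$ in a direction of $L_B$ until we reach $\partial B$, and the point reached is in no other ball. This is where infinite dimension enters. For $\mathbb R$ covered by the intervals $[n,n+1]$ and $B=[0,1]$, $q_B=\frac12$, we get $L_B=\{0\}$, and indeed both boundary points of $B$ lie in a neighbor.

## 4. A separable subspace and its countable subfamily

To prepare for the Baire-type argument we need countably many balls, so we restrict attention to a separable subspace $Y$ containing the relevant centers. If $X$ is separable one may take $Y=X$; on a first reading, think of that case.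

**Step 3: build $Y$.** Let $Y_0\subset X$ be a closed separable infinite-dimensional subspace and $D_0$ a countable dense subset of $Y_0$. Given $Y_n$ and a countable dense set $D_n\subset Y_n$, the family $\{B\in\mathcal F:B\cap D_n\ne\emptyset\}$ is countable, since each point is in finitely many members. Let $Y_{n+1}$ be the closed span of $Y_n$, the centers of the members of this family, and their points $q_B$. It is separable; let $D_{n+1}\supset D_n$ be countable and dense in $Y_{n+1}$. Put
$$Y=\overline{\bigcup_nY_n},\qquad D=\bigcup_nD_n,\qquad \mathcal G=\{B\in\mathcal F:B\cap D\neq\emptyset\}.$$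
Then:

* $Y$ is a separable infinite-dimensional Banach space, and $D$ is countable and dense in $Y$.
* $\mathcal G$ is countable and nonempty, and it covers $D$.
* Every $B\in\mathcal G$ has its center and $q_B$ in $Y$: it meets some $D_n$, so both points are in $Y_{n+1}$.
* If $C\in\mathcal F\setminus\mathcal G$, then
$$\operatorname{int}C\cap Y=\emptyset, \tag{2}$$
because $\operatorname{int}C\cap Y$ is relatively open in $Y$ and misses the dense set $D$.

Balls outside $\mathcal G$ can still touch $Y$. For instance, the Euclidean disc with center $(0,1)$ and radius $1$ touches the horizontal axis exactly at the origin, and a dense subset of the axis may omit the origin. This will matter in Section 7.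

## 5. Good pairs

**Definition (good pair).** $(B,z)$ is a *good pair* if $B\in\mathcal G$, $z\in Y\cap\partial B$, and $z$ lies in no member of $\mathcal F\setminus\{B\}$.

In a disjoint covering of a separable $X$, with $Y=X$, every boundary point of every ball gives a good pair. In the covering of $\mathbb R$ by the intervals $[n,n+1]$ no boundary point is private in this way.

**Lemma A.** For every $B\in\mathcal G$ there is a good pair $(B,z)$.

*Proof.* $Y$ is infinite-dimensional and $L_B$ has finite codimension, so there is $0\ne v\in Y\cap L_B$. The ray $q_B+tv$, $t\ge0$, lies in $Y$, starts in $\operatorname{int}B$, and leaves the bounded set $B$. Let $z$ be its last point in $B$. Then $z\in Y\cap\partial B\cap(q_B+L_B)$. By (1), $z$ is in no $B^i$; and a member other than $B$ that is not one of the $B^i$ is disjoint from $B\ni z$. $\square$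

**Lemma B.** Let $(B,z)$ be a good pair.

1. There is $\delta_0>0$ such that every member of $\mathcal F\setminus\{B\}$ meeting $U(z,\delta_0)$ is disjoint from $B$. Consequently $(B,z')$ is a good pair for every $z'\in Y\cap\partial B\cap U(z,\delta_0)$.
2. For each $\delta>0$, infinitely many members of $\mathcal G\setminus\{B\}$ meet $D\cap U(z,\delta)$.

*Proof.* (1) Only finitely many other members meet $B$; they are closed and do not contain $z$, so some $U(z,\delta_0)$ misses all of them. For the consequence, a member $C\neq B$ containing $z'$ would meet $U(z,\delta_0)$ and also $B$ (at $z'$), contrary to the choice of $\delta_0$.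

(2) Let $b\in Y$ be the center of $B$. The points $z+t(z-b)$, $t>0$, lie in $Y\setminus B$ and tend to $z$ as $t\to0$. Since $Y\setminus B$ is relatively open in $Y$ and $D$ is dense, $z$ is in the closure of $D\setminus B$. Each point of $D\setminus B$ lies in a member of $\mathcal G\setminus\{B\}$. If only finitely many members of $\mathcal G\setminus\{B\}$ met $D\cap U(z,\delta)$, their union would be closed and would have $z$ in its closure. So $z$ would lie in one of them, a contradiction. $\square$

Thus balls must accumulate at every good point, and those close enough are disjoint from $B$: locally we are back in the situation of the warm-up. What remains is the size of the accumulating balls. One of the following holds.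

* **Case 1.** There are a good pair $(B,z)$ and $\rho,\delta_1>0$ such that each $C\in\mathcal G\setminus\{B\}$ meeting $U(z,\delta_1)\cap Y$ has $r(C)\ge\rho$.
* **Case 2.** For each good pair $(B,z)$ and each $t>0$ there is $C\in\mathcal G\setminus\{B\}$ meeting $U(z,t)\cap Y$ with $r(C)<t$.

If Case 1 fails, apply its negation with $\rho=\delta_1=t$ to get Case 2. We show that both cases are impossible.

## 6. Radii bounded below: cones along the boundary of $B$

### Centers need not converge

The sensible first attempt is to repeat the warm-up at $z$: choose distinct $C_n$ coming close to $z$, shrink them to radius $\rho$, and show that the centers $c_n$ converge. They need not. In the plane let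
$$K=\{v:\operatorname{dist}(v,[-1,1]\times\{0\})\le1\}\quad\text{(Euclidean distance)}$$
be the unit ball of a norm. At each boundary point $v$ of $K$, a supporting line of $K$ also supports the Euclidean unit disc centered at the point of the segment nearest to $v$. This disc lies in $K$ and has $v$ on its boundary, so the supporting line is unique. In finite dimensions this means that the norm is Fréchet smooth. Put $u=(0,1)$, $B=K-u$, $z=0$, and
$$C_n=K+\big((-1)^n,\,1+\tfrac1n\big).$$
Since $K$ lies in the strip $|y|\le1$, we have $B\subset\{y\le0\}$ and $C_n\subset\{y\ge\frac1n\}$, so $C_n\cap B=\emptyset$. Also $(0,\frac1n)\in C_n$, since $(\mp1,-1)\in K$; so the $C_n$ come arbitrarily close to $z$. Yet consecutive centers are at distance at least $1$, because $K\subset\{|x|\le2\}$ gives $\|(x,y)\|\ge|x|/2$.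

In general, then, the argument yields only that the centers satisfy $\|c_n-c_m\|\le2\rho+\eta_n+\eta_m$, which just misses the bound $2\rho$ required by (F1).

### The two scales

Do not compare centers; compare what the balls look like near $\partial B$. Put $z=0$ and let $f$ be the derivative of the norm at the outward direction $u$ of $B$ at $z$. Near $0$ the ball $B$ is almost the half-space $\{f\le0\}$. Take one ball $C\supset B(c',\rho)$ coming close to $0$ at a point $p$. At the "lowest" point $q=c'-\rho u$ of $B(c',\rho)$, the *same* differentiability at $u$ shows that $C$ contains a truncated cone $\{q+h:\ f(h)\ge\frac12\|h\|,\ \|h\|\le s\rho\}$. The trouble is that $q$ can be at distance about $2\rho$ from $0$, where $B$ no longer looks flat.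

The remedy is convexity. The point $m=(1-\lambda)p+\lambda q$ is within $3\lambda\rho$ of $0$, and $C$ contains the cone at $m$ scaled by $\lambda$, of size $\lambda s\rho$. On the scale $\lambda\rho$ the boundary of $B$ is flat up to an error $\varepsilon\lambda\rho$, with $\varepsilon$ as small as we like compared to $s$. So $m$ is within $4\varepsilon\lambda\rho$ of a point $z'\in\partial B$. Now look for further balls *near $z'$*, not near $0$: Lemma B says that $(B,z')$ is again a good pair, so infinitely many balls $C^*$ accumulate there. Each contains a ball of radius comparable to $\lambda s\rho$ disjoint from $B$, whose center is therefore well above the flat boundary, and lies in the cone at $m$. So $C$ meets all of them.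

### The proof that Case 1 is impossible

**Step 4: fix the constants.** Translate so that $z=0$; since $z\in Y$, the subspace $Y$ is preserved ($D$ and the families are translated too). Let $B=B(b,R)$ and $u=-b/R$. As $0\in\partial B$, $u\in S_Y$. Let $f\in Y^*$ be the Fréchet derivative of the norm of $Y$ at $u$, which by (D2) is also the derivative at $Ru$; by (D1), $\|f\|=f(u)=1$. Choose in this order:

* $s\in(0,1]$ with
$$\|u+h\|\le1+f(h)+\tfrac12\|h\|\qquad(h\in Y,\ \|h\|\le s); \tag{3}$$
* $\varepsilon=s/100$, and $\sigma>0$ with
$$\|Ru+h\|\le R+f(h)+\varepsilon\|h\|\qquad(h\in Y,\ \|h\|\le\sigma); \tag{4}$$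
* $\delta=\min(\delta_0,\delta_1)$, with $\delta_0$ from Lemma B for $(B,0)$;
* $\lambda\in(0,1)$ with $9\lambda\rho\le\sigma$ and $9\lambda\rho<\delta$.

Then every member of $\mathcal F\setminus\{B\}$ meeting $U(0,\delta)$ is disjoint from $B$, and every member of $\mathcal G\setminus\{B\}$ meeting $U(0,\delta)\cap Y$ has radius at least $\rho$.

**Step 5: choose the ball $C$ and the point $m$.** By Lemma B(2) pick $C\in\mathcal G\setminus\{B\}$ and $p\in C\cap D$ with $\|p\|\le\varepsilon\lambda\rho$. As $\varepsilon\lambda\rho<\delta$, we have $C\cap B=\emptyset$ and $r(C)\ge\rho$. Since the center of $C$ is in $Y$, (F2) gives $c'\in Y$ with $B(c',\rho)\subset C$ and $\|c'-p\|\le\rho$. Put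
$$q=c'-\rho u,\qquad m=(1-\lambda)p+\lambda q .$$

**Step 6: $C$ contains a truncated cone at $m$.**

*Claim 1. If $h\in Y$, $\|h\|\le\lambda s\rho$ and $f(h)\ge\frac12\|h\|$, then $m+h\in C$.*

Put $k=h/(\lambda\rho)$, so $\|k\|\le s$ and $f(k)\ge\frac12\|k\|$. By (3) with $-k$ in place of $h$,
$$\|(q+\rho k)-c'\|=\rho\|u-k\|\le\rho\big(1-f(k)+\tfrac12\|k\|\big)\le\rho .$$
So $q+\rho k\in B(c',\rho)\subset C$. Since $p\in C$ and $C$ is convex, $m+h=(1-\lambda)p+\lambda(q+\rho k)\in C$. In particular ($h=0$) $m\in C$, so $m\notin B$.

**Step 7: $m$ is very close to $\partial B$.**

*Claim 2. $\|m\|\le3\lambda\rho$, $f(m)\le\varepsilon\lambda\rho$, and there is $z'\in Y\cap\partial B$ with $\|z'-m\|\le4\varepsilon\lambda\rho$ and $\|z'\|\le4\lambda\rho$.*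

Since $\|q-p\|\le\|c'-p\|+\rho\le2\rho$, we get $\|m\|\le\|p\|+2\lambda\rho\le3\lambda\rho$. Since $f(q-p)=f(c'-p)-\rho\le0$,
$$f(m)=f(p)+\lambda f(q-p)\le f(p)\le\varepsilon\lambda\rho .$$
Now $m\notin B$ and $m-b=Ru+m$, and $\|m\|\le\sigma$, so (4) gives
$$R<\|m-b\|=\|Ru+m\|\le R+f(m)+\varepsilon\|m\|\le R+\varepsilon\lambda\rho+3\varepsilon\lambda\rho .$$
Let $z'=b+R\frac{m-b}{\|m-b\|}\in Y\cap\partial B$. Then $\|z'-m\|=\|m-b\|-R\le4\varepsilon\lambda\rho$. Finally $\|z'\|\le3\lambda\rho+4\varepsilon\lambda\rho\le4\lambda\rho$, as $\varepsilon\le\frac1{100}$.

**Step 8: infinitely many balls near $z'$ enter the cone.** Since $\|z'\|\le4\lambda\rho<\delta\le\delta_0$, Lemma B(1) says that $(B,z')$ is a good pair. By Lemma B(2), applied to $(B,z')$, there are infinitely many $C^*\in\mathcal G\setminus\{B\}$ that contain some $p^*\in D$ with $\|p^*-z'\|\le\varepsilon\lambda\rho$. Fix one. As $\|p^*\|\le5\lambda\rho<\delta$, we have $C^*\cap B=\emptyset$ and $r(C^*)\ge\rho$. By (F2) there is $c^*\in Y$ with $B(c^*,\rho)\subset C^*$ and $\|c^*-p^*\|\le\rho$. Put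
$$\tau=\tfrac12\lambda s,\qquad w=p^*+\tau(c^*-p^*)\in Y .$$
By (F2) applied in $B(c^*,\rho)$ with $t=\tau\rho$, we have $B(w,\tau\rho)\subset C^*$. This ball is disjoint from $B$, so (F1) gives $\|w-b\|>R+\tau\rho$. On the other hand $\|w\|\le5\lambda\rho+\tau\rho\le6\lambda\rho\le\sigma$, so by (4) $\|w-b\|=\|Ru+w\|\le R+f(w)+\varepsilon\|w\|$. Hence
$$f(w)>\tau\rho-\varepsilon\|w\|\ge\tfrac12\lambda s\rho-6\varepsilon\lambda\rho .$$
Let $h=w-m$. By Claim 2 and $\varepsilon=s/100$,
$$f(h)=f(w)-f(m)\ge\tfrac12\lambda s\rho-7\varepsilon\lambda\rho=0.43\,\lambda s\rho ,$$
$$\|h\|\le\|w-p^*\|+\|p^*-z'\|+\|z'-m\|\le\tfrac12\lambda s\rho+\varepsilon\lambda\rho+4\varepsilon\lambda\rho=0.55\,\lambda s\rho .$$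
So $\|h\|\le\lambda s\rho$ and $f(h)\ge0.43\,\lambda s\rho\ge\frac12\|h\|$. By Claim 1, $w=m+h\in C$. Thus $w\in C\cap C^*$.

Therefore $C$ meets infinitely many members of $\mathcal F$, contrary to star-finiteness. Case 1 is impossible. Note why $z'$ was needed: a ball found near $0$ could have its $w$ as far as about $3\lambda\rho$ sideways from $m$, outside the cone of size $\lambda s\rho$.

## 7. Small balls near every good point: nested sets and a second difference

Assume Case 2. Then we can jump from a good point to a good point on a smaller nearby ball, again and again, and avoid one more member of $\mathcal G$ each time.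

**Step 9: a nested sequence.** Lemmas A and B(2) show that $\mathcal G$ is infinite; enumerate $\mathcal G=\{G_1,G_2,\dots\}$. We construct good pairs $(B_k,z_k)$, with $B_k=B(b_k,r_k)$, and $\varepsilon_k>0$ such that $W_k:=Y\cap B(z_k,\varepsilon_k)$ satisfy for all $k\ge1$

* (i) $\varepsilon_k\le2^{-k}$ and $\varepsilon_k\le r_k/k$;
* (ii) $W_k\cap G_j=\emptyset$ whenever $j\le k$ and $G_j\ne B_k$;
* (iii) $W_{k+1}\subset W_k$, $W_{k+1}\cap B_k=\emptyset$, and $r_{k+1}\le\varepsilon_k$.

Start with any $B_1\in\mathcal G$ and $z_1$ from Lemma A. Since $z_1$ lies in no member other than $B_1$ and the members are closed, (i) and (ii) hold for a small $\varepsilon_1$.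

Given step $k$, put $t=\varepsilon_k/4$. Case 2 gives $B_{k+1}\in\mathcal G\setminus\{B_k\}$ meeting $U(z_k,t)\cap Y$ with $r_{k+1}<t$. Its diameter is less than $2t$, so $B_{k+1}\subset U(z_k,3t)$. Take $z_{k+1}$ from Lemma A for $B_{k+1}$. Then $z_{k+1}\in U(z_k,3t)$ is interior to $B(z_k,\varepsilon_k)$, and $z_{k+1}$ lies in no member other than $B_{k+1}$; in particular $z_{k+1}\notin B_k$. So (i), (ii) for $k+1$ and (iii) for $k$ hold as soon as $\varepsilon_{k+1}$ is small enough.

**Step 10: a point missed by $\mathcal G$.** The $W_k$ are nested, nonempty and closed, with diameters tending to $0$, and $Y$ is complete; so there is $x\in\bigcap_kW_k$. For each $j$ we have $x\notin G_j$: if $G_j\ne B_j$, this is (ii) with $k=j$; if $G_j=B_j$, it follows from $W_{j+1}\cap B_j=\emptyset$.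

If $X$ is separable and $Y=X$, then $\mathcal G=\mathcal F$, because each ball has interior points and so meets the dense set $D$. Then $x$ is uncovered and we are done, without any differentiability. In general the argument stalls exactly here: $x$ may be covered by some $C\in\mathcal F\setminus\mathcal G$, one of the balls that touch $Y$ only at boundary points.

**Step 11: the ball $C$ cannot avoid the shrinking $B_k$.** The idea is that $x$ minimizes the distance to the center of $C$ among points of $Y$. A smooth function at a minimum grows only by $o(\|w\|)$, while disjointness of $B_k$ from $C$ demands growth of order $\|w\|$.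

Let $C=B(c,\rho)\in\mathcal F\setminus\mathcal G$ with $x\in C$. By (2) no point of $Y$ is interior to $C$. Since $x\in Y$,
$$\|x-c+w\|\ge\rho\quad(w\in Y),\qquad\|x-c\|=\rho . \tag{5}$$

The $B_k$ are pairwise distinct: for $j>k$ we have $z_j\in B_j\cap W_j$ and $W_j\subset W_{k+1}$, while $W_{k+1}\cap B_k=\emptyset$; so $z_j\in B_j\setminus B_k$. By star-finiteness $B_k\cap C=\emptyset$ for all large $k$, that is, $\|b_k-c\|>\rho+r_k$ by (F1).

Put $w_k=b_k-x$, which lies in $Y$ because centers of members of $\mathcal G$ do. Since $x\in W_{k+1}$, $x\notin B_k$, so $w_k\ne0$. By (i) and (iii),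
$$0<\|w_k\|\le\|b_k-z_k\|+\|z_k-x\|\le r_k+\varepsilon_k\le\big(1+\tfrac1k\big)r_k\to0 .$$
For large $k$ we have $\|x-c+w_k\|=\|b_k-c\|>\rho+r_k$, and $\|x-c-w_k\|\ge\rho$ by (5). Hence, for all large $k$,
$$\frac{\|x-c+w_k\|+\|x-c-w_k\|-2\|x-c\|}{\|w_k\|}>\frac{r_k}{\|w_k\|}\ge\frac{k}{k+1}. \tag{6}$$
But $x-c\neq0$, so by (D3) the left side tends to $0$. This is a contradiction; Case 2 is impossible, and Theorem 1 is proved. $\blacksquare$

## 8. Asplund spaces and norms with small second differences

Where was differentiability used? Only twice: in (3) and (4), at the single point $u\in S_Y$, for the norm of $Y$; and in (6), at $x-c$, where any bound strictly below $1$ for the limit of the quotients would have been enough. This gives a stronger theorem. For $e\ne0$ put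
$$\omega(e)=\limsup_{w\to0}\frac{\|e+w\|+\|e-w\|-2\|e\|}{\|w\|}\in[0,2].$$
The bounds come from the triangle inequality, and scaling gives $\omega(te)=\omega(e)$ for $t>0$. For example, in $\ell_1^2$ with $e=(1,0)$, taking $w=(0,t)$ gives the value $2$, so $\omega(e)=2$.

The norm is Fréchet differentiable at $e$ if and only if $\omega(e)=0$. One direction is (D3). For the other, take $f\in X^*$ with $\|f\|=1$ and $f(e)=\|e\|$. Then $\|e+w\|-\|e\|-f(w)\ge0$ and $\|e-w\|-\|e\|+f(w)\ge0$, and these sum to $\|e+w\|+\|e-w\|-2\|e\|$. If the sum is $o(\|w\|)$, so is each term.

**Definition (Asplund space).** A Banach space is *Asplund* if each of its separable closed subspaces has separable dual.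

For example, a Hilbert space is Asplund: its separable closed subspaces are Hilbert spaces, isometric to their duals. And $\ell_1$ is not, being separable with nonseparable dual $\ell_\infty$.

**Theorem 2.** Let $X$ be an infinite-dimensional Asplund space, with any norm, satisfying at least one of:

* (a) $X$ is separable;
* (b) $\omega(e)<1$ for every $e\in S_X$.

Then $X$ admits no star-finite covering by closed balls. In particular, no infinite-dimensional Banach space with separable dual admits a star-finite covering by closed balls, under any equivalent norm.

*Proof.* Suppose $\mathcal F$ is a star-finite covering. Sections 3–5 use no differentiability, so they hold here. In case (a) we take $Y_0=X$. Then $Y=X$, and $\mathcal G=\mathcal F$ because every ball has interior points and so meets $D$.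

**Case 1: move to a point of differentiability.** Let $(B,z)$, $\rho$, $\delta_1$ be as in Case 1, $B=B(b,R)$, with $\delta_0$ from Lemma B. The space $Y$ is a separable closed subspace of an Asplund space, so $Y^*$ is separable. Asplund's theorem (E. Asplund, *Fréchet differentiability of convex functions*, Acta Math. 121 (1968); see R. R. Phelps, *Convex Functions, Monotone Operators and Differentiability*, Thm. 2.12) says that the norm of $Y$ is Fréchet differentiable at the points of a dense subset of $Y$. By (D2) differentiability at $y\ne0$ passes to $y/\|y\|$, so such points are dense in $S_Y$. Since $Y\cap\partial B=b+RS_Y$, there is $z_1\in Y\cap\partial B$ with $\|z_1-z\|<\frac12\min(\delta_0,\delta_1)$ such that the norm of $Y$ is Fréchet differentiable at $(z_1-b)/R$. By Lemma B(1), $(B,z_1)$ is a good pair. Any member of $\mathcal G\setminus\{B\}$ meeting $U(z_1,\delta_1/2)\cap Y$ meets $U(z,\delta_1)\cap Y$, so it has radius at least $\rho$. Thus $(B,z_1)$ satisfies the condition of Case 1 with the same $\rho$ and with $\delta_1/2$. The argument of Section 6 uses differentiability of the norm of $Y$ only at $u=(z_1-b)/R$ and $Ru$, so it applies verbatim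 to $(B,z_1)$ and gives a contradiction.

**Case 2: use the limit $1$ in (6).** Steps 9 and 10 use no differentiability and produce $x\in Y$ outside all members of $\mathcal G$. In case (a), $\mathcal G=\mathcal F$, which is already a contradiction. In case (b), Step 11 up to (6) also uses no differentiability, and (6) gives $\omega(x-c)\ge1$. With $e=(x-c)/\rho\in S_X$ we get $\omega(e)\ge1$, a contradiction.

For the last statement, let $X^*$ be separable. Then $X$ is separable, and for each closed subspace $Z$ the dual $Z^*$ is a quotient of $X^*$, hence separable. So $X$ is Asplund and (a) holds; these properties do not change under an equivalent norm. $\square$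

It is a known theorem that Fréchet smooth spaces are Asplund, so Theorem 1 is consistent with Theorem 2(b). The proof of Theorem 1 did not need this.

Two results from the literature put the hypotheses in context; neither is used here. De Bernardi, Somaglia and Veselý (*Star-finite coverings of Banach spaces*, J. Math. Anal. Appl. 491 (2020)) construct a star-finite covering of $c_0(\Gamma)$ by Fréchet smooth centrally symmetric bounded convex bodies. By Theorem 2, $c_0$ has no star-finite covering by closed balls in any equivalent norm, so it is essential that all the balls belong to a single norm. And Klee (*Dispersed Chebyshev sets and coverings by balls*, Math. Ann. 257 (1981)) showed that $\ell_1(\Gamma)$ is covered by pairwise disjoint closed unit balls if $|\Gamma|^{\aleph_0}=|\Gamma|$, so some hypothesis on the norm or the space is needed.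

## 9. Normed spaces of countable dimension

The proof of Theorem 1 used completeness at one place, to get $x\in\bigcap_kW_k$ in Step 10. It cannot be dropped.

**Proposition 3** (known: De Bernardi–Somaglia–Veselý)**.** Every normed space $X$ of countably infinite algebraic dimension admits a star-finite covering by closed balls. For instance this holds for $c_{00}$ with the $\ell_2$-norm, whose norm is Fréchet differentiable off $0$.

The differentiability in the example is (D4), as $c_{00}$ is a subspace of $\ell_2$. The plan is to cover larger and larger finite-dimensional subspaces; each new batch of balls stays away from everything already covered by having radii that shrink toward it.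

*Proof.* Write $X=\bigcup_{n\ge0}E_n$ with $E_0=\{0\}$, $\dim E_n=n$, $E_n\subset E_{n+1}$. Let $\mathcal H_0=\{B(0,1)\}$ and $U_0=B(0,1)$, a closed set containing $E_0$.

**The inductive step.** Suppose $U_n\supset E_n$ is closed in $X$. Put
$$O=E_{n+1}\setminus U_n,\qquad d(x)=\operatorname{dist}(x,U_n),\qquad r(x)=\tfrac14\min(1,d(x)).$$
The function $r$ is $\frac14$-Lipschitz on $X$, it vanishes on $U_n$, and it is positive on $O$ because $U_n$ is closed. By Zorn's lemma let $A\subset O$ be a maximal subset with
$$\|x-y\|\ge\min(r(x),r(y))\qquad\text{for distinct }x,y\in A. \tag{7}$$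
Put $\mathcal H_{n+1}=\{B(x,r(x)):x\in A\}$ and $U_{n+1}=U_n\cup\bigcup\mathcal H_{n+1}$. (If $O=\emptyset$, nothing is added.) We check four things.

**Covering: $E_{n+1}\subset U_{n+1}$.** If $w\in O\setminus A$, maximality gives $x\in A$ with $\|w-x\|<\min(r(w),r(x))\le r(x)$, so $w\in B(x,r(x))$.

**The new balls miss $U_n$.** For $x\in A$ we have $r(x)\le\frac14d(x)<d(x)$.

**$\mathcal H_{n+1}$ is star-finite.** Let $x,y\in A$ be such that $B(x,r(x))$ and $B(y,r(y))$ meet. Then $\|x-y\|\le r(x)+r(y)$, and
$$|r(x)-r(y)|\le\tfrac14\|x-y\|\le\tfrac14\big(r(x)+r(y)\big).$$
From $\frac34r(y)\le\frac54r(x)$ and its symmetric counterpart, $\frac35r(x)\le r(y)\le\frac53r(x)$, and therefore $\|x-y\|\le\frac83r(x)$. Fix $x$. By (7) the points $y$ in question are at mutual distances at least $\frac35r(x)$, and they form a bounded subset of the finite-dimensional space $E_{n+1}$. So there are finitely many.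

**$U_{n+1}$ is closed.** Let $y_j\in U_{n+1}$ and $y_j\to y$. If infinitely many $y_j$ lie in $U_n$, or in one ball of $\mathcal H_{n+1}$, then $y$ lies in that closed set and $y\in U_{n+1}$. Otherwise pass to a subsequence with $y_j\in B(x_j,r(x_j))$ and the $x_j\in A$ distinct. As $r\le\frac14$, the sequence $(x_j)$ is bounded in $E_{n+1}$, so after passing to a further subsequence $x_j\to x\in E_{n+1}$. If $x\in O$, then $r(x_j)\to r(x)>0$, while $\|x_i-x_j\|\to0$ as $i,j\to\infty$, contrary to (7). So $x\in U_n$. Then $r(x_j)\to r(x)=0$, hence $\|y_j-x_j\|\to0$ and $y=x\in U_n$.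

So the induction continues, and $\bigcup_n\mathcal H_n$ covers $\bigcup_nE_n=X$. A member of $\mathcal H_{n+1}$ is disjoint from $U_n$, which contains all members of $\mathcal H_0,\dots,\mathcal H_n$; so members of different $\mathcal H_n$ are disjoint. Each $\mathcal H_n$ is star-finite, hence so is the whole family. $\square$
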